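\title{The $Q_n$-homology of the cofiber of $\operatorname{Gr}_d(\mathbb{R}^{m-1})\to\operatorname{Gr}_d(\mathbb{R}^m)$}

\begin{abstract}
Let $C_d(\mathbb{R}^m)$ be the cofiber of the inclusion of real Grassmannians
$\operatorname{Gr}_d(\mathbb{R}^{m-1})\to\operatorname{Gr}_d(\mathbb{R}^m)$, and let $Q_n$, $n\ge1$, be the $n$th Milnor primitive. We show that for $m=2^{n+1}-\epsilon+2l$, with $\epsilon\in\{0,1\}$ and $l\ge0$, the homology of $\widetilde H^*(C_d(\mathbb{R}^m);\mathbb{Z}/2)$ with respect to $Q_n$ has total dimension equal to the coefficient of $t^d$ in $t(1+t)^{2^{n+1}-1-\epsilon}(1+t^2)^l$. The lower bound comes from deforming the polynomial $x^m$ to a polynomial with $l$ distinct nonzero double roots. The upper bound comes from two filtrations of the ring of symmetric polynomials; the associated graded complex is determined exactly by a dimension count and is built from Koszul complexes over factorization algebras.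
\end{abstract}

\section{Introduction}\label{sec:intro}

For $1\le d\le m$ let $\operatorname{Gr}_d(\mathbb{R}^m)$ be the Grassmannian of $d$-planes in $\mathbb{R}^m$, and let $C_d(\mathbb{R}^m)$ be the cofiber of the standard inclusion $\operatorname{Gr}_d(\mathbb{R}^{m-1})\hookrightarrow\operatorname{Gr}_d(\mathbb{R}^m)$. For $d=m$ the subspace is empty and the cofiber is $S^0$. The spaces $C_d(\mathbb{R}^j)$, $j\le m$, are the layers of the filtration of $\operatorname{Gr}_d(\mathbb{R}^m)$ by the subspaces $\operatorname{Gr}_d(\mathbb{R}^j)$. A $d$-plane that is not contained in $\mathbb{R}^{m-1}$ meets it in a $(d-1)$-plane, and $C_d(\mathbb{R}^m)$ is the Thom space of a bundle over $\operatorname{Gr}_{d-1}(\mathbb{R}^{m-1})$.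

All cohomology has coefficients in $\mathbb{F}=\mathbb{Z}/2$. Fix $n\ge1$ and let $Q_n$ be Milnor's $n$th primitive operation, of degree $2^{n+1}-1$. We use three of its properties: $Q_n^2=0$; $Q_n$ is a derivation; and $Q_nx=x^{2^{n+1}}$ for $x\in H^1$. By the first, $Q_n$ is a differential on $\widetilde H^*(X)$ for every based space $X$. The \emph{$Q_n$-homology} of $X$ and its total dimension are
\[
\widetilde H^*(X;Q_n)=\ker Q_n/\operatorname{im}Q_n,\qquad \bar k_{Q_n}(X)=\dim_{\mathbb{F}}\widetilde H^*(X;Q_n).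
\]
A finite-dimensional module over $\mathbb{F}[Q_n]/(Q_n^2)$ is a direct sum of free modules and copies of the trivial module $\mathbb{F}$, and $\bar k_{Q_n}(X)$ counts the trivial summands of $\widetilde H^*(X)$. The problem is to compute $\bar k_{Q_n}(C_d(\mathbb{R}^m))$; precisely, to prove or disprove the formula in the theorem below. This problem comes from Kuhn and Lloyd \cite{KL}. The formula is true.

Throughout, $\binom ab=0$ unless $0\le b\le a$, and $[t^d]f$ is the coefficient of $t^d$ in $f$.

\begin{theorem}\label{thm:main}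
Let $n\ge1$, $\epsilon\in\{0,1\}$, $l\ge0$, $m=2^{n+1}-\epsilon+2l$ and $1\le d\le m$. Then
\[
\bar k_{Q_n}(C_d(\mathbb{R}^m))=[t^d]\;t(1+t)^{2^{n+1}-1-\epsilon}(1+t^2)^l=\sum_{i\ge0}\binom{2^{n+1}-1-\epsilon}{d-1-2i}\binom li .
\]
\end{theorem}

Every $m\ge2^{n+1}-1$ has exactly one expression of this form. To see why one would guess the formula, start from the total dimension of $\widetilde H^*(C_d(\mathbb{R}^m))$, which is $\binom{m-1}{d-1}=[t^d]\,t(1+t)^{m-1}$ (Proposition~\ref{prop:model}). For $m\le2^{n+1}$ the operation $Q_n$ vanishes on it (Lemma~\ref{lem:Da}), so $\bar k_{Q_n}=\binom{m-1}{d-1}$; this is the case $l=0$ of the theorem, and it also settles the values $m<2^{n+1}-1$ that the theorem does not cover. Passing from $m$ to $m+2$ multiplies the generating function of the total dimension by $(1+t)^2=1+2t+t^2$. The theorem says that from $m=2^{n+1}-1$ on, the middle term $2t$ is canceled by $Q_n$ and the factor $1+t^2$ survives. The same count has a geometric form. Put $e=2^{n+1}-\epsilon$, write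 $\mathbb{R}^m=\mathbb{R}^e\oplus\mathbb{C}^l\supset\mathbb{R}^{e-1}\oplus\mathbb{C}^l=\mathbb{R}^{m-1}$, and let the torus $(S^1)^l$ rotate the $l$ complex coordinates. An invariant $d$-plane is the sum of $i$ of the coordinate lines $\mathbb{C}$ and a $(d-2i)$-plane in $\mathbb{R}^e$. So the fixed points of the pair $(\operatorname{Gr}_d(\mathbb{R}^m),\operatorname{Gr}_d(\mathbb{R}^{m-1}))$ consist of $\binom li$ copies of $(\operatorname{Gr}_{d-2i}(\mathbb{R}^e),\operatorname{Gr}_{d-2i}(\mathbb{R}^{e-1}))$ for each $i$, and the total dimension of their relative cohomology is $\sum_i\binom li\binom{e-1}{d-1-2i}$, the right side of the theorem. The torus is not used in the proof, but the lower bound has the same shape.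

The proof is algebraic. Section~\ref{sec:model} identifies $\widetilde H^*(C_d(\mathbb{R}^m))$ with a quotient $I_{m-1}/I_m$ of ideals in the ring of symmetric polynomials, where $I_m$ is governed by the polynomial $x^m$. Section~\ref{sec:examples} works out lines and planes by hand. For the lower bound (Section~\ref{sec:lower}) we deform $x^m$ to $x^e\prod_{r=1}^l(x+\theta c_r)^2$; homology can only drop under such a deformation, and the deformed complex splits into pieces that are computed directly. For the upper bound we filter, because homology can only grow on passing to an associated graded complex. Two filtrations (Section~\ref{sec:filtrations}) reduce the problem to quotients of free modules $\Gamma\otimes\Lambda[D_0,\dots,D_{k-1}]$ on which $Q_n$ is a Koszul differential. Section~\ref{sec:fact} constructs the expected coefficient modules, Section~\ref{sec:pieces} shows that they are the correct ones by exhibiting enough relations and counting dimensions, and Section~\ref{sec:upper} computes the Koszul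 homology. The two bounds agree.

From now on $s=2^n$ and $[d]=\{1,\dots,d\}$.

\section{The algebraic model}\label{sec:model}

\subsection*{Complexes}
For a finite-dimensional vector space $A$ over a field of characteristic $2$ with an operator $\partial$, $\partial^2=0$, put
\[
\beta(A)=\dim(\ker\partial/\operatorname{im}\partial)=\dim A-2\operatorname{rank}\partial .
\]
The number $\beta$ is additive on direct sums and unchanged by extending the field. It is multiplicative on tensor products with the differential $\partial\otimes1+1\otimes\partial$: write each factor as a sum of a part with zero differential and an acyclic part; an acyclic part has an operator $h$ with $\partial h+h\partial=1$, and $h\otimes1$ has the same property on its tensor product with any complex.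

\begin{lemma}\label{lem:filt}
Let $(A,\partial)$ be finite-dimensional with a finite increasing filtration $F_\bullet$ such that $\partial F_j\subset F_{j+c}$ for a fixed $c$. Then $\beta(A)\le\beta(\operatorname{gr}A,\operatorname{gr}\partial)$. In particular $\beta(A)\le\beta(A')+\beta(A/A')$ for a subcomplex $A'$.
\end{lemma}

\begin{proof}
The rank of $\partial$ is the sum over $j$ of the dimensions of the images of $\operatorname{im}\partial\cap F_{j+c}$ in $\operatorname{gr}_{j+c}A$. Such an image contains the image of $\partial F_j$, which is $\operatorname{im}(\operatorname{gr}_j\partial)$. So $\operatorname{rank}\partial\ge\operatorname{rank}\operatorname{gr}\partial$, while $\dim A=\dim\operatorname{gr}A$.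
\end{proof}

Let $R$ be a commutative $\mathbb{F}$-algebra, $M$ an $R$-module and $r_0,\dots,r_{k-1}\in R$. The \emph{Koszul complex} $K(r_0,\dots,r_{k-1};M)$ is $M\otimes\Lambda[D_0,\dots,D_{k-1}]$ with differential the multiplication by $\sum_br_bD_b$. Here $\Lambda$ is the exterior algebra, which in characteristic $2$ is commutative, with basis the products $D_I=\prod_{b\in I}D_b$. The map $D_I\mapsto e_{I^c}$ identifies this complex with the usual homological Koszul complex, since multiplication by $D_b$ removes $b$ from $I^c$ and there are no signs. We use three facts.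
\begin{itemize}
\item[(K1)] An invertible $R$-linear change of the sequence $(r_b)$ gives an isomorphic complex: substitute the $D_b$ by the transposed change.
\item[(K2)] If $r_a=1$ for some $a$, the complex is acyclic: $h=\partial/\partial D_a$ satisfies $\partial h+h\partial=1$.
\item[(K3)] If $(r_b)$ is a regular sequence in $R$, then taking the coefficient of $D_0\cdots D_{k-1}$ is a quasi-isomorphism $K(r_0,\dots,r_{k-1};R)\to R/(r_b)$. In a polynomial ring on $k$ generators of positive degrees, $k$ homogeneous elements of positive degree with finite-dimensional quotient form a regular sequence.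
\end{itemize}

\subsection*{Symmetric polynomials}
Let $S=S_d=\mathbb{F}[x_1,\dots,x_d]^{\Sigma_d}$, with the elementary and complete symmetric polynomials $e_j$ and $h_j$; modulo $2$, $\sum_jh_jt^j=\prod_j(1+x_jt)^{-1}$. Let $\Delta=\prod_{i<j}(x_i+x_j)$, and for a strictly decreasing sequence $\mu$ of $d$ exponents let $a_\mu=\sum_{w\in\Sigma_d}x^{w\mu}$, the determinant $\det(x_i^{\mu_j})$ reduced modulo $2$. The Schur polynomials $s_\lambda$, for partitions $\lambda$ with at most $d$ parts, form a basis of $S$ and satisfy $\Delta s_\lambda=a_{\lambda+\delta}$ with $\delta=(d-1,\dots,1,0)$. So the $a_\mu$ form a basis of $\Delta S$. We also use the Jacobi--Trudi formulas $s_\lambda=\det(h_{\lambda_a-a+b})$ and $s_\lambda=\det(e_{\lambda'_a-a+b})_{1\le a,b\le\lambda_1}$, where $\lambda'$ is the conjugate partition, and the Cauchy identity $\prod_{i,r}(1+x_iz_r)^{-1}=\sum_\lambda s_\lambda(x)s_\lambda(z)$; these hold over $\mathbb{Z}$ up to signs, which disappear modulo $2$. For $d\ge1$ and $m\ge0$ put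
\[
I_m=I_m^{(d)}=\{\varphi\in S:\Delta\varphi\in(x_1^m,\dots,x_d^m)\},
\]
an ideal of $S$ with $I_m\subset I_{m-1}$.

\begin{lemma}\label{lem:Im}
The ideal $I_m$ is spanned by the $s_\lambda$ with $\lambda_1\ge m-d+1$ and generated by the $h_j$ with $j\ge m-d+1$. The quotient $S/I_m$ has as a basis the $s_\lambda$ with $\lambda_1\le m-d$, and $\dim S/I_m=\binom md$.
\end{lemma}

\begin{proof}
Let $\varphi=\sum c_\lambda s_\lambda$, so $\Delta\varphi=\sum c_\lambda a_{\lambda+\delta}$. Different $a_\mu$ have no monomial in common, every monomial of $a_{\lambda+\delta}$ has largest exponent $\lambda_1+d-1$, and a polynomial lies in a monomial ideal exactly when each of its monomials does. So $\varphi\in I_m$ if and only if $c_\lambda=0$ whenever $\lambda_1+d-1\le m-1$. This gives the spanning set and the basis; there are $\binom md$ partitions in a $d\times(m-d)$ box, and none if $d>m$. Finally $h_j=s_{(j)}$, and the first row of the Jacobi--Trudi determinant of $s_\lambda$ consists of $h_j$ with $j\ge\lambda_1$.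
\end{proof}

\subsection*{The operators $D_a$}
Put $y_j=x_j^2$, and for $a\ge0$ let
\[
D_a=\sum_{j=1}^dy_j^a\,\frac{\partial}{\partial x_j}
\]
on $\mathbb{F}[x_1,\dots,x_d]$. It is a derivation that preserves $S$ and kills every $y_j$, so it is $\mathbb{F}[y_1,\dots,y_d]$-linear. In characteristic $2$ both $D_a^2$ and $D_aD_b+D_bD_a$ are derivations, and they kill every $x_j$. Hence $D_a^2=0$ and $D_aD_b=D_bD_a$. Only $D_s$ has topological meaning here; the other $D_a$ are the tools of the upper bound. Since $I_m$ is defined through $\Delta\varphi$, we record how $D_a$ acts on $\Delta S$. Let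
\[
T_a=\frac{D_a\Delta}{\Delta}=\sum_{i<j}\frac{y_i^a+y_j^a}{x_i+x_j},
\]
a polynomial. The Leibniz rule gives
\begin{equation}\label{eq:nabla}
\Delta\,D_a\varphi=(D_a+T_a)(\Delta\varphi).
\end{equation}
We write $\nabla=D_s+T_s$. By \eqref{eq:nabla} it preserves $\Delta S$, where it corresponds to $D_s$ on $S$; in particular $\nabla^2=0$ on $\Delta S$.

\begin{lemma}\label{lem:Da}
\textup{(a)} $D_aI_m\subset I_m$ if $a\ge1$, and also for $a=0$ if $m$ is even.
\textup{(b)} $D_sS\subset I_m$ if $m\le2s$.
\end{lemma}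

\begin{proof}
(a) Since $D_ax_j^m=m\,x_j^{m-1+2a}$, the derivation $D_a$ preserves $(x_1^m,\dots,x_d^m)$ in the stated cases; so does multiplication by $T_a$. Apply \eqref{eq:nabla}. (b) $D_s\varphi=\sum_jx_j^{2s}\,\partial\varphi/\partial x_j$ lies in $(x_1^{2s},\dots,x_d^{2s})$, hence so does $\Delta D_s\varphi$.
\end{proof}

The failure of (a) for $a=0$ and odd $m$ is the source of the extra work in Sections~\ref{sec:fact}--\ref{sec:upper}. It cannot be avoided by a choice of $\epsilon$: one of $m$ and $m-1$ is always odd.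

\begin{proposition}\label{prop:model}
For $1\le d\le m$ there is an isomorphism $\widetilde H^*(C_d(\mathbb{R}^m))\cong I_{m-1}/I_m$ that takes $Q_n$ to $D_s$. The dimension is $\binom{m-1}{d-1}$, and $\bar k_{Q_n}(C_d(\mathbb{R}^m))=\beta(I_{m-1}/I_m,D_s)$.
\end{proposition}

\begin{proof}
We have $S=H^*(BO(d))\subset H^*(BO(1)^d)=\mathbb{F}[x_1,\dots,x_d]$, with Stiefel--Whitney classes $w_j=e_j$ and dual classes $\bar w_j=h_j$. The derivations $Q_n$ and $D_s$ both send $x_j$ to $x_j^{2s}$, so they agree. By Borel's theorem the map classifying the tautological bundle induces $H^*(\operatorname{Gr}_d(\mathbb{R}^m))=S/(\bar w_j:j\ge m-d+1)$, which is $S/I_m$ by Lemma~\ref{lem:Im}. For $d<m$ the restriction to $\operatorname{Gr}_d(\mathbb{R}^{m-1})$ is the surjection $S/I_m\to S/I_{m-1}$, so by the long exact sequence $\widetilde H^*(C_d(\mathbb{R}^m))$ is its kernel $I_{m-1}/I_m$. For $d=m$ the cofiber is $S^0$, $I_{m-1}=S$ and $S/I_m=\mathbb{F}$. The dimension is $\binom md-\binom{m-1}d$.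
\end{proof}

\section{Lines and planes by hand}\label{sec:examples}

In this section $m=e+2l$ with $e=2s-\epsilon$. For $d=1$ the cofiber is the sphere $S^{m-1}$, and both sides of the theorem are $1$. The projective space itself is more instructive.

\begin{example}[projective space]\label{ex:proj}
On $H^*(\mathbb{R}P^{m-1})=\mathbb{F}[x]/x^m$ we have $D_sx^a=a\,x^{a+2s-1}$, which is nonzero for odd $a\le m-2s=2l-\epsilon$, that is, for $a=1,3,\dots,2l-1$. So $\beta=m-2l=e$. Both halves of the general proof are visible here.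

\emph{Deformation.} Over an algebraic closure $\Omega$ of $\mathbb{F}$ replace $x^m$ by $p=x^e\prod_{r=1}^l(x+c_r)^2$ with distinct nonzero $c_r$. The derivation $D_s=x^{2s}\,d/dx$ still acts on $\Omega[x]/p=\Omega[x]/x^e\oplus\bigoplus_r\Omega[x]/(x+c_r)^2$. It is zero on the first summand, and on the others it sends $x+c_r$ to the unit $x^{2s}=c_r^{2s}$ and $1$ to $0$, so they are acyclic. Again $\beta=e$.

\emph{Koszul complex.} Sort monomials by the parity of the exponent. For $m=2N$,
\[
\mathbb{F}[x]/x^m=(\mathbb{F}[y]/y^N)\,x\oplus(\mathbb{F}[y]/y^N)\,D_0x,\qquad D_0x=1,\qquad D_s=y^sD_0 .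
\]
This is $K(y^s;\mathbb{F}[y]/y^N)$, with $\beta=2s$ for $N\ge s$. For $m=2N-1$ the coefficient of $x$ lies in $\mathbb{F}[y]/y^{N-1}$ and that of $D_0x$ in $\mathbb{F}[y]/y^N$: the coefficient module depends on whether $D_0$ has been applied.
\end{example}

\begin{example}[the theorem for $d=2$]\label{ex:d2}
By Lemma~\ref{lem:Im}, $\Delta I_{m-1}/\Delta I_m$ has the basis $u_j=x_1^{m-1}x_2^j+x_1^jx_2^{m-1}$, $0\le j\le m-2$, and we may compute modulo $(x_1^m,x_2^m)$, where $u_j=0$ for $j\ge m-1$. Here $T_s=\sum_{a+b=2s-1}x_1^ax_2^b$. In $T_s\cdot x_1^{m-1}x_2^j$ only the term $a=0$ survives, so $T_su_j=u_{j+2s-1}$; and $D_su_j=j\,u_{j+2s-1}$ because $D_sx_1^{m-1}=0$. Thus $\nabla u_j=(j+1)u_{j+2s-1}$ is nonzero for even $j\le 2l-1-\epsilon$, that is, for $j=0,2,\dots,2l-2$. Hence $\beta=m-1-2l=e-1$, as the theorem predicts. For larger $d$ the matrix of $\nabla$ in this basis no longer has one entry per column, and we bound its rank from both sides instead.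
\end{example}

\begin{example}[the two filtrations for $d=2$, $m=2N$]\label{ex:filt}
Let $R_2=\mathbb{F}[y_1,y_2]^{\Sigma_2}$ and $\tau=x_1x_2$. Sorting monomials by the number of odd exponents gives
\[
S_2=R_2\,\tau\;\oplus\;\{x_1g(y_1,y_2)+x_2g(y_2,y_1):g\in\mathbb{F}[y_1,y_2]\}\;\oplus\;R_2 .
\]
Apply $D_0$ and $D_1$ to $\tau$: $D_0\tau=x_1+x_2$, $D_1\tau=x_1y_2+x_2y_1$, $D_0D_1\tau=y_1+y_2$. The middle summand is free over $R_2$ on $g=1$ and $g=y_2$, that is, on $D_0\tau$ and $D_1\tau$. So the $R_2$-module $\mathcal{A}_2$ spanned by the $D_I\tau$ is $R_2\otimes\Lambda[D_0,D_1]$, and $D_s=y_1y_2h_{s-2}(y)D_0+h_{s-1}(y)D_1$ is a Koszul differential on it. Two difficulties appear.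

First, $I_{2N}$ does not respect the direct sum: $h_{2c+2}(x)=\tau h_c(y)+h_{c+1}(y)$. We replace $I_{2N}$ by the span $J$ of the top components of its elements. This is an $R_2$-module with $\dim S_2/J=\binom{2N}2$, stable under $D_0,D_1$ by Lemma~\ref{lem:Da}. It contains $\tau h_c(y)$ for $c\ge N-1$, hence $h_c(y)\mathcal{A}_2$. So the image of $\mathcal{A}_2$ in $S_2/J$ is a quotient of $Z\otimes\Lambda[D_0,D_1]$ with $Z=R_2/(h_c:c\ge N-1)$, and $\dim Z=\binom N2$ by Lemma~\ref{lem:Im}.

Second, $\mathcal{A}_2\ne S_2$: the quotient is $R_2/(y_1+y_2)=\mathbb{F}[v]$, where we set $y_1=y_2=\eta$ and $v=\eta^2$. A relation here requires an element of $I_m\cap R_2$. Each monomial of $\Delta h_a(y)=(x_1^{2a+2}+x_2^{2a+2})/(x_1+x_2)$ has degree $2a+1$, hence an exponent $\ge a+1$; so $h_a(y)\in I_m$ for $a\ge m-1$. Since $h_{2N}(\eta,\eta)=(2N+1)\eta^{2N}=v^N$, the space $S_2/(J+\mathcal{A}_2)$ is a quotient of $\mathbb{F}[v]/v^N$.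

Now count: $4\binom N2+N=\binom{2N}2$. Both surjections are therefore isomorphisms, and we have determined the two layers of $S_2/J$ without computing $J$. Sections~\ref{sec:filtrations}--\ref{sec:pieces} carry out this argument for all $d$ and $m$.
\end{example}

\section{The lower bound: deforming $x^m$}\label{sec:lower}

\begin{proposition}\label{prop:lower}
With the hypotheses of Theorem~\ref{thm:main},
\[
\bar k_{Q_n}(C_d(\mathbb{R}^m))\ge\sum_{i\ge0}\binom li\binom{2s-1-\epsilon}{d-1-2i}.
\]
\end{proposition}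

To deform $S/I_m$ we describe it functorially in the one-variable ring $\mathbb{F}[x]/x^m$: it is the $d$th exterior power.

\subsection*{Exterior powers}
Let $W$ be a free module over a commutative ring of characteristic $2$. The map
\[
\alpha\colon\Lambda^dW\to W^{\otimes d},\qquad w_1\wedge\dots\wedge w_d\mapsto\sum_{g\in\Sigma_d}w_{g(1)}\otimes\dots\otimes w_{g(d)},
\]
is well defined, since the terms cancel in pairs when two $w_j$ are equal, and it is natural in $W$. It is injective, because the wedges of basis elements go to sums over pairwise disjoint sets of basis tensors. Let $\Omega$ be an algebraic closure of $\mathbb{F}$ and $S_\Omega=S\otimes\Omega$. For $W=\Omega[x]$ the wedges of monomials go to the $a_\mu$, so the image of $\alpha$ is $\Delta S_\Omega$. For $W=\Omega[x]/p$ with $p$ monic, naturality identifies $\Lambda^dW$ with the image of $\Delta S_\Omega$ in $W^{\otimes d}=\Omega[x_1,\dots,x_d]/(p(x_1),\dots,p(x_d))$.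

Call a monic $p$ \emph{admissible} if $x^{2s}p'\in(p)$. Then $D_s$ and $\nabla$ preserve the ideal $(p(x_j))_j$, and $\nabla$ is a differential on $\Lambda^d(\Omega[x]/p)$. A simple nonzero root $c$ would make $x^{2s}p'$ nonzero at $c$, so an admissible polynomial has none; this is why the deformation uses double roots. The polynomials $x^a$ and $(x+c)^2$ are admissible.

\subsection*{The family}
Choose distinct nonzero $c_1,\dots,c_l\in\Omega$, put $e=2s-\epsilon$, and for $\theta\in\Omega$ let
\[
p=p_\theta=x^e\prod_{r=1}^l(x+\theta c_r)^2,\qquad\deg p=m .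
\]
The product of squares has derivative $0$, so $x^{2s}p'=e\,x^{2s-1}p$ and $x^{2s}(p/x)'=(e-1)x^{2s-1}(p/x)$. Both $p$ and $p/x$ are admissible, and $\nabla$ is a differential on
\[
\mathcal{C}_\theta=\ker\bigl(\Lambda^d(\Omega[x]/p)\to\Lambda^d(\Omega[x]/(p/x))\bigr).
\]
At $\theta=0$ the two exterior powers are $\Delta S_\Omega/\Delta I_m\Omega$ and $\Delta S_\Omega/\Delta I_{m-1}\Omega$ by the definition of $I_m$, so $(\mathcal{C}_0,\nabla)\cong(I_{m-1}/I_m,D_s)\otimes\Omega$ and $\beta(\mathcal{C}_0)=\bar k_{Q_n}(C_d(\mathbb{R}^m))$.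

\begin{lemma}\label{lem:semicont}
There is $\theta\ne0$ with $\beta(\mathcal{C}_0)\ge\beta(\mathcal{C}_\theta)$.
\end{lemma}

\begin{proof}
Carry out the construction over $\Omega[\theta]$ with $\theta$ an indeterminate. The module $\Omega[\theta][x]/p$ has the basis $1,x,\dots,x^{m-2},p/x$; the map to $\Omega[\theta][x]/(p/x)$ kills the last element and sends the others to a basis. So the kernel on $\Lambda^d$ is free on the wedges of $d$ basis elements that contain $p/x$. Specializing $\theta$ sends this basis to a basis of $\mathcal{C}_\theta$ and commutes with $\nabla$, which is induced by $D_s+T_s$ on polynomials in every case. Thus all $\mathcal{C}_\theta$ have the same dimension, and $\nabla$ is given by one matrix with entries in $\Omega[\theta]$. A minor that is nonzero at $\theta=0$ is nonzero at all but finitely many $\theta$, and $\Omega$ is infinite. So the rank at some $\theta\neq0$ is at least the rank at $0$.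
\end{proof}

\subsection*{The deformed complex}
Fix $\theta\ne0$. Let $p_0=x^e$, $p_r=(x+\theta c_r)^2$, $W=\Omega[x]/p$, $W_r=\Omega[x]/p_r$, and $W_0'=\Omega[x]/x^{e-1}$. The roots $0,\theta c_1,\dots,\theta c_l$ are distinct, so $W=W_0\oplus\dots\oplus W_l$ by the Chinese remainder theorem and $\Lambda^dW=\bigoplus\bigotimes_r\Lambda^{d_r}W_r$ over $d_0+\dots+d_l=d$. Each $p_r$ is admissible, so $\Lambda^{d_r}W_r$ has its own differential $\nabla_r$, the operator $\nabla$ in $d_r$ variables. The difficulty is that $\nabla$ is not $\sum_r\nabla_r$: the polynomial $T_s$ couples all pairs of variables. The cross terms are a logarithmic derivative of a unit, and conjugating by that unit removes them.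

\begin{lemma}\label{lem:split}
$(\mathcal{C}_\theta,\nabla)$ is isomorphic to
\[
\bigoplus_{d_0+\dots+d_l=d}\ker(\Lambda^{d_0}W_0\to\Lambda^{d_0}W_0')\otimes\Lambda^{d_1}W_1\otimes\dots\otimes\Lambda^{d_l}W_l
\]
with the differential $\sum_r\nabla_r$.
\end{lemma}

\begin{proof}
The ring $W^{\otimes d}$ is the product of the rings $W_\iota=W_{\iota(1)}\otimes\dots\otimes W_{\iota(d)}=\Omega[x_1,\dots,x_d]/(p_{\iota(j)}(x_j))_j$ over the maps $\iota\colon[d]\to\{0,\dots,l\}$. Since each $p_r$ is admissible, $D_s$ acts on $W_\iota$, and the projection $W^{\otimes d}\to W_\iota$ commutes with $D_s$ and with multiplication by polynomials. Weakly increasing maps $\iota$ correspond to sequences $(d_r)$ by $d_r=|\iota^{-1}(r)|$. Let $w=w_0\wedge\dots\wedge w_l$ with $w_r\in\Lambda^{d_r}W_r$. The component of $\alpha(w)$ at the increasing $\iota$ of type $(d_r)$ comes from the permutations in $\prod_r\Sigma_{d_r}$ and equals $\alpha(w_0)\otimes\dots\otimes\alpha(w_l)$; its components at increasing maps of other types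 vanish. So projection to the increasing components maps $\alpha(\Lambda^dW)$ isomorphically onto the direct sum of the \emph{blocks} $\bigotimes_r\alpha(\Lambda^{d_r}W_r)\subset W_\iota$. The operator $D_s+T_s$ preserves this sum and each $W_\iota$, so it preserves each block. The same holds for $p/x$, with $W_0'$ in place of $W_0$, and $\mathcal{C}_\theta$ corresponds to the sum of the kernels of the maps of blocks induced by $W_0\to W_0'$. These kernels are the summands in the statement.

Fix a block and group the variables by the value of $\iota$. Let $T^{(r)}$ be the part of $T_s$ coming from pairs in group $r$, and let $\Xi$ be the product of the $x_i+x_j$, $i<j$, with $x_i,x_j$ in different groups. Then $D_s\Xi=\Xi\cdot(T_s+\sum_rT^{(r)})$, and for $w\in W_\iota$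
\[
\Bigl(D_s+\sum_rT^{(r)}\Bigr)(\Xi w)=\Xi D_sw+\Xi\Bigl(T_s+\sum_rT^{(r)}\Bigr)w+\Xi\sum_rT^{(r)}w=\Xi\,\nabla w .
\]
The ring $W_\iota$ is local, and the residue of a factor $x_i+x_j$ of $\Xi$ is the sum of two distinct roots of $p$, which is nonzero. So $\Xi$ is a unit of $W_\iota$. The block is the image in $W_\iota$ of the polynomials of the form $\prod_r\Delta_r\cdot\psi$, with $\Delta_r$ the product $\Delta$ for group $r$ and $\psi$ symmetric in each group. As $\Xi$ is symmetric in each group, multiplication by $\Xi$ maps the block to itself. It commutes with the ring map induced by $W_0\to W_0'$, so it preserves the kernel, on which it is injective, hence bijective. It carries $\nabla$ to $D_s+\sum_rT^{(r)}=\sum_r\nabla_r$.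
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
We compute $\beta$ of each tensor factor in Lemma~\ref{lem:split}. Since $e\le2s$, Lemma~\ref{lem:Da}(b) in $d_0$ variables gives $\nabla_0=0$, so the first factor contributes its dimension $\binom e{d_0}-\binom{e-1}{d_0}=\binom{e-1}{d_0-1}$. Let $r\ge1$. The space $W_r$ has the basis $1$, $z=x+\theta c_r$, and $x^2=(\theta c_r)^2$ in $W_r$. On $\Lambda^1W_r=W_r$ we have $\nabla_r=D_s$, $D_s1=0$ and $D_sz=x^{2s}=(\theta c_r)^{2s}\ne0$, so $\beta=0$. On the one-dimensional spaces $\Lambda^0W_r$ and $\Lambda^2W_r$ an operator of square zero vanishes, so $\beta=1$; higher exterior powers are $0$. Only the sequences with $d_r\in\{0,2\}$ for $r\ge1$ contribute. If $i$ of these $d_r$ equal $2$, then $d_0=d-2i$, and $\beta(\mathcal{C}_\theta)=\sum_i\binom li\binom{e-1}{d-2i-1}$. Apply Lemma~\ref{lem:semicont}.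
\end{proof}

\section{Two filtrations}\label{sec:filtrations}

Both filtrations are applied to a quotient of subspaces, through the following lemma.

\begin{lemma}\label{lem:subq}
Let $A$ be a vector space with a finite increasing filtration $F_\bullet$ and linear maps $\pi_j$ defined on $F_j$ with kernel $F_{j-1}$. Let $J\subset J'\subset A$ be subspaces and filter $J'/J$ by the images of $J'\cap F_j$. Then $\pi_j$ induces $\operatorname{gr}_j(J'/J)\cong\pi_j(J'\cap F_j)/\pi_j(J\cap F_j)$.
\end{lemma}

\begin{proof}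
We have $\operatorname{gr}_j(J'/J)=(J'\cap F_j)/\bigl((J'\cap F_j)\cap(J'\cap F_{j-1}+J)\bigr)$, and by the modular law the denominator is $J'\cap F_{j-1}+J\cap F_j$. The first summand is the kernel of $\pi_j$ on $J'\cap F_j$.
\end{proof}

\subsection*{Counting odd exponents}
For $J\subset[d]$ let $x_J=\prod_{j\in J}x_j$. Every $\varphi\in S$ is uniquely $\sum_Jx_J\varphi_J(y)$, and symmetry means $\varphi_{wJ}(wy)=\varphi_J(y)$ for $w\in\Sigma_d$. Let $S^{(j)}$ be the part of $S$ with $|J|=j$, let $\varphi^{(j)}$ be the $S^{(j)}$-component of $\varphi$, and let $F_j=\bigoplus_{j'\le j}S^{(j')}$. Write $R_q$ for the ring of symmetric polynomials in $q$ of the variables $y$. Then $S^{(j)}\cong R_j\otimes R_{d-j}$, where $f\otimes g$ corresponds to $\sum_{|J|=j}x_Jf(y_J)g(y_{J^c})$. Multiplication by $R_d$ preserves $S^{(j)}$, the $D_a$ are $R_d$-linear, and $D_aS^{(j)}\subset S^{(j-1)}$ because $D_ax_J=\sum_{j\in J}y_j^ax_{J\setminus j}$.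

For an ideal $I\subset S$ let $\operatorname{in}_j(I)=\{\varphi^{(j)}:\varphi\in I\cap F_j\}$ and $\operatorname{in}(I)=\bigoplus_j\operatorname{in}_j(I)$. This is an $R_d$-submodule of $S$. It is $D_a$-stable if $I$ is, since $(D_a\varphi)^{(j-1)}=D_a\varphi^{(j)}$ for $\varphi\in F_j$. By Lemma~\ref{lem:subq}, $\operatorname{gr}(S/I_m)=S/\operatorname{in}(I_m)$ and $\operatorname{gr}(I_{m-1}/I_m)=\operatorname{in}(I_{m-1})/\operatorname{in}(I_m)$ with induced differential $D_s$. So by Lemmas~\ref{lem:Im} and~\ref{lem:filt} (with $c=-1$),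
\begin{equation}\label{eq:first}
\dim S/\operatorname{in}(I_m)=\binom md,\qquad\beta(I_{m-1}/I_m)\le\beta\bigl(\operatorname{in}(I_{m-1})/\operatorname{in}(I_m)\bigr).
\end{equation}

\subsection*{Counting repeated exponents}
In Example~\ref{ex:filt} the operators $D_a$ produced from $\tau$ only coefficients divisible by $y_1+y_2$, and the remainder was detected by setting $y_1=y_2$. In general we set $i$ disjoint pairs of variables equal. Let $k+2i=d$, let $\eta_1,\dots,\eta_i$ be indeterminates, $v_b=\eta_b^2$, $U_i=\mathbb{F}[v_1,\dots,v_i]^{\Sigma_i}$, and define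
\[
\rho_i\colon S_d\to S_k\otimes\mathbb{F}[\eta_1,\dots,\eta_i],\qquad\sum_{J\subset[d]}x_J\varphi_J\mapsto\sum_{J\subset[k]}x_J\,\varphi_J(y_1,\dots,y_k,\eta_1,\eta_1,\dots,\eta_i,\eta_i).
\]
The two indices in $[d]\setminus[k]$ whose variables go to the same $\eta_b$ form a \emph{doubled pair}. The map $\rho_i$ is $R_d$-linear, where $R_d$ acts on the target through the same evaluation. Put
\[
\Phi(u)=\prod_{j\le k}(u+y_j),\qquad\Psi(u)=\prod_{b\le i}(u+v_b),\qquad\Gamma=\Gamma_{k,i}=R_k\otimes U_i .
\]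
The coefficients of $\prod_{j\le d}(u+y_j)$ generate $R_d$, and this polynomial evaluates to $\Phi(u)\prod_b(u+\eta_b)^2=\Phi(u)\Psi(u^2)$. So $R_d$ acts through a ring map $R_d\to\Gamma$.

The map $\rho_i$ commutes with $D_a$, acting on the target as $D_a\otimes1$. Indeed, for $J\subset[k]$ the coefficient of $x_J$ in $\rho_i(D_a\varphi)$ is the evaluation of $\sum_{j\notin J}y_j^a\varphi_{J\cup j}$. The transposition of a doubled pair $\{j,j'\}$ fixes the evaluation and exchanges the terms $j$ and $j'$, so these two terms become equal and cancel. The terms with $j\in[k]$ give the coefficient of $x_J$ in $D_a\rho_i(\varphi)$.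

For a multiset $\mu$ of $q$ exponents $\ge0$ let $m_\mu$ be the monomial symmetric polynomial in $q$ variables, the sum of the distinct monomials with exponents $\mu$, and let $i(\mu)=\sum_c\lfloor\operatorname{mult}_c(\mu)/2\rfloor$ be the number of disjoint equal pairs in $\mu$. With indeterminates $X_c$ and $X^\mu=\prod_{c\in\mu}X_c$ we have $\prod_z\sum_cX_cz^c=\sum_\mu X^\mu m_\mu(z)$, the product running over the variables $z$, and $(\sum_cX_c\eta_b^c)^2=\sum_cX_c^2v_b^c$. Comparing coefficients of $X^\mu$ gives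
\begin{equation}\label{eq:mmu}
m_\mu(z,\eta_1,\eta_1,\dots,\eta_i,\eta_i)=\sum_{|C|=i,\;2C\subset\mu}m_{\mu\setminus2C}(z)\,m_C(v),
\end{equation}
where $2C$ is the multiset $C$ with all multiplicities doubled. The sum is empty if $i(\mu)<i$. If $i(\mu)=i$ it has one term $m_\nu(z)m_C(v)$, where $\nu$ has distinct parts and $\mu=\nu\sqcup2C$.

Call a polynomial in $q$ variables $y$ \emph{alternating} if it lies in the span of the $m_\nu$ with $\nu$ having distinct parts. These $m_\nu$ are the $a_\nu$, so the alternating polynomials form $\Delta(y)R_q$. Define $\mathcal{A}_k=\bigoplus_j\mathcal{A}_k^{(j)}\subset S_k$, where $\mathcal{A}_k^{(j)}\subset S_k^{(j)}$ corresponds to $R_j\otimes\Delta(y)R_{k-j}\subset R_j\otimes R_{k-j}$. Let $G_i\subset S_d$ be the span of the elements $f\otimes m_\mu\in R_j\otimes R_{d-j}=S^{(j)}$, $0\le j\le d$, with $i(\mu)\le i$. Then $0=G_{-1}\subset G_0\subset\dots\subset G_{\lfloor d/2\rfloor}=S_d$ and $G_0=\mathcal{A}_d$.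

\begin{lemma}\label{lem:G}
Let $k+2i=d$.
\textup{(a)} $\rho_i$ maps $G_i$ onto $\mathcal{A}_k\otimes U_i$ with kernel $G_{i-1}$.
\textup{(b)} $G_i$ is stable under $R_d$ and all $D_a$; in particular $\mathcal{A}_k\subset S_k$ is stable under all $D_a$.
\textup{(c)} $S^{(k)}$ and $S^{(k-1)}$ are contained in $G_i$.
\end{lemma}

\begin{proof}
(a) Let $f$ run through a basis of $R_j$ and consider the basis elements $f\otimes m_\mu$ of $S^{(j)}$. If $j>k$, then $\rho_i$ kills them, and $i(\mu)<i$ because $\mu$ has $d-j<2i$ parts. If $j\le k$, then by \eqref{eq:mmu} $\rho_i$ kills those with $i(\mu)<i$ and sends those with $i(\mu)=i$ to $(f\otimes m_\nu)\otimes m_C(v)$. The map $\mu\mapsto(\nu,C)$ is a bijection onto the pairs with $\nu$ having $k-j$ distinct parts and $|C|=i$, so these images form a basis of $\mathcal{A}_k^{(j)}\otimes U_i$.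

(b) We claim that $G_i=\bigcap_{i<i'\le d/2}\ker\rho_{i'}$. By (a), $G_i\subset G_{i'-1}\subset\ker\rho_{i'}$. If $\varphi\notin G_i$, let $i'>i$ be minimal with $\varphi\in G_{i'}$; then $\rho_{i'}(\varphi)\ne0$ by (a). The kernels are stable because $\rho_{i'}$ commutes with $R_d$ and $D_a$. The last statement is the case of $G_0$ in $k$ variables.

(c) Here $\mu$ has $2i$ or $2i+1$ parts.
\end{proof}

For $m\ge0$ and $k+2i=d$ put
\[
B^m_{k,i}=\rho_i\bigl(\operatorname{in}(I_m)\cap G_i\bigr)\subset\mathcal{A}_k\otimes U_i,\qquad E^m_{k,i}=(\mathcal{A}_k\otimes U_i)/B^m_{k,i}.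
\]
The subspace $B^m_{k,i}$ is an $R_d$-submodule, it is $D_a$-stable whenever $I_m$ is, and $B^m_{k,i}\subset B^{m-1}_{k,i}$.

\begin{proposition}\label{prop:reduction}
For $m\ge0$,
\begin{equation}\label{eq:dimsum}
\sum_{k+2i=d}\dim E^m_{k,i}=\binom md,
\end{equation}
and for $m\ge d$,
\begin{equation}\label{eq:upper}
\bar k_{Q_n}(C_d(\mathbb{R}^m))\le\sum_{k+2i=d}\beta\bigl(\ker(E^m_{k,i}\to E^{m-1}_{k,i}),D_s\bigr).
\end{equation}
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:subq} to the filtration $G_\bullet$ and the maps $\rho_i$. The graded pieces of $S/\operatorname{in}(I_m)$ are the $E^m_{k,i}$, and those of $\operatorname{in}(I_{m-1})/\operatorname{in}(I_m)$ are $B^{m-1}_{k,i}/B^m_{k,i}=\ker(E^m_{k,i}\to E^{m-1}_{k,i})$, with induced differential $D_s$. Combine this with \eqref{eq:first}, Lemma~\ref{lem:filt} (with $c=0$) and Proposition~\ref{prop:model}.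
\end{proof}

\subsection*{The module $\mathcal{A}_k$ is a Koszul complex}

\begin{lemma}\label{lem:schur}
Let $0\le q\le k$. The ring $R_{k-q}\otimes R_q$ of polynomials symmetric in $k-q$ variables $y'$ and in $q$ variables $y''$ is a free $R_k$-module of rank $\binom kq$, with basis the $s_\mu(y'')$ for $\mu$ with at most $q$ parts and $\mu_1\le k-q$.
\end{lemma}

\begin{proof}
For $q=0$ there is nothing to prove; let $q\ge1$, and let $R_k^+$ be the ideal of elements without constant term. Dividing by $R_k^+$ imposes $\prod(1+y't)\prod(1+y''t)=1$, equivalently $\sum_ce_c(y')t^c=\sum_ch_c(y'')t^c$. This eliminates the generators $e_c(y')$ of $R_{k-q}$ and leaves $R_q/(h_c:c\ge k-q+1)$, which has the $s_\mu(y'')$ as a basis by Lemma~\ref{lem:Im}. By the graded Nakayama lemma they generate over $R_k$. So they span the fraction field of $R_{k-q}\otimes R_q$ over that of $R_k$. These are the fixed fields of $\Sigma_{k-q}\times\Sigma_q\subset\Sigma_k$ in $\mathbb{F}(y_1,\dots,y_k)$, so the degree is $\binom kq$,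 the number of the $s_\mu$. Hence they are independent.
\end{proof}

Let $\tau=x_1\cdots x_k$ and define $r_{a,b}\in R_k$ by division with remainder,
\[
u^a\equiv\sum_{b<k}r_{a,b}\,u^b\pmod{\Phi(u)} .
\]
Since $\Phi(y_j)=0$, we get $y_j^a=\sum_br_{a,b}y_j^b$ for all $j\le k$, and so $D_a=\sum_{b<k}r_{a,b}D_b$ on $S_k$. For $I\subset\{0,\dots,k-1\}$ let $D_I=\prod_{b\in I}D_b$.

\begin{lemma}\label{lem:Ak}
$\mathcal{A}_k$ is a free $R_k$-module on the elements $D_I\tau$, $I\subset\{0,\dots,k-1\}$. Consequently $D_I\mapsto D_I\tau$ identifies $\Gamma\otimes\Lambda[D_0,\dots,D_{k-1}]$ with $\mathcal{A}_k\otimes U_i$, the operators $D_b$ are $\Gamma$-linear, and $D_s$ is multiplication by $\sum_{b<k}r_{s,b}D_b$.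
\end{lemma}

\begin{proof}
Let $|I|=q$. Applying the $D_b$, $b\in I$, to $\tau$ removes $q$ distinct variables $x_j$ and assigns the exponents $b$ to them in all ways, so $D_I\tau=\sum_{|J|=k-q}x_J\,a_I(y_{J^c})$, where $a_I=\Delta(y_{J^c})s_\mu(y_{J^c})$ and $\mu+\delta$ is $I$ in decreasing order. As $I$ runs through the $q$-subsets of $\{0,\dots,k-1\}$, $\mu$ runs through the partitions with at most $q$ parts and $\mu_1\le k-q$. Under $\mathcal{A}_k^{(k-q)}\cong R_{k-q}\otimes\Delta R_q\cong R_{k-q}\otimes R_q$ the element $D_I\tau$ corresponds to $1\otimes s_\mu$. Apply Lemma~\ref{lem:schur}.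
\end{proof}

\section{Factorization algebras}\label{sec:fact}

It remains to find $B^m_{k,i}$. The identity $(1+t)^{2N}=(1+2t+t^2)^N$ and \eqref{eq:dimsum} suggest $\dim E^{2N}_{k,i}=2^k\binom Nk\binom{N-k}i$, with $2^k$ coming from the exterior algebra. So we look for a quotient of $\Gamma_{k,i}$ of dimension $\binom Nk\binom{N-k}i$. Such quotients arise by requiring $\Phi$ and $\Psi$ to divide given polynomials.

Let $Z$ be a commutative $\mathbb{F}$-algebra, $P\in Z[u]$ monic of degree $N$, and $P^*(t)=t^NP(1/t)$. For $i\ge0$ define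
\[
\mathfrak{F}_i(P)=Z[f_1,\dots,f_i]/(g_c:c\ge N-i+1),\qquad\sum_{c}g_ct^c=\frac{P^*(t)}{1+f_1t+\dots+f_it^i},
\]
with $g_c=0$ for $c<0$, and put $\mathfrak{F}_{-1}(P)=0$. Since $g_0=1$, $\mathfrak{F}_i(P)=0$ for $i>N$. For $i\le N$ let $f=u^i+f_1u^{i-1}+\dots+f_i$ and $g=\sum_{c\le N-i}g_cu^{N-i-c}$, so $f(0)=f_i$ (which is $1$ for $i=0$) and $g(0)=g_{N-i}$.

\begin{lemma}\label{lem:fact}
Let $0\le i\le N$.
\begin{itemize}
\item[(a)] $P=fg$ over $\mathfrak{F}_i(P)$, and $Z$-algebra maps $\mathfrak{F}_i(P)\to Z'$ correspond to the monic divisors of $P$ of degree $i$ in $Z'[u]$.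
\item[(b)] $\mathfrak{F}_i(P)$ is a free $Z$-module of rank $\binom Ni$.
\item[(c)] Let $P=uP'$ and $A=\mathfrak{F}_i(P)$. Then $f(0)g(0)=0$, $A/g(0)A=\mathfrak{F}_i(P')$ and $A/f(0)A=\mathfrak{F}_{i-1}(P')$. If $\dim_{\mathbb{F}}Z<\infty$, then $\operatorname{ann}_Af(0)=g(0)A$ and $\operatorname{ann}_Ag(0)=f(0)A$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The relations say that the power series $P^*/f^*$ is a polynomial of degree at most $N-i$, and $P^*=f^*g^*$ is $P=fg$ with $u=1/t$.

(b) Let $P_0=\prod_{j\le N}(u+y_j)$ over $R_N$, whose coefficients are polynomial generators. By (a), $\mathfrak{F}_i(P_0)$ is the polynomial ring on the coefficients of $f$ and $g$, that is, $R_i\otimes R_{N-i}$, which is free of rank $\binom Ni$ over $R_N$ by Lemma~\ref{lem:schur}. In general $\mathfrak{F}_i(P)=\mathfrak{F}_i(P_0)\otimes_{R_N}Z$ along the map sending $P_0$ to $P$.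

(c) The first relation is the constant term of $fg=uP'$. We have $P^*=P'^*$. Adding the relation $g_{N-i}$ gives the relations $g_c$, $c\ge(N-1)-i+1$, of $\mathfrak{F}_i(P')$. For $i\ge1$, setting $f_i=0$ leaves the relations $g_c$, $c\ge(N-1)-(i-1)+1$, of $\mathfrak{F}_{i-1}(P')$; for $i=0$ both sides are $0$. By (b) and Pascal's rule, $\dim A=\dim A/f(0)A+\dim A/g(0)A$. Since $\dim\operatorname{ann}f(0)=\dim A/f(0)A$, this says $\dim\operatorname{ann}f(0)=\dim g(0)A$, and $g(0)A\subset\operatorname{ann}f(0)$ gives equality. The other statement is symmetric.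
\end{proof}

From now on $h_c=h_c(y_1,\dots,y_k)$, and $H_c\in\Gamma_{k,i}$ is defined by
\[
\sum_cH_ct^c=\prod_{j\le k}(1+y_j^2t)^{-1}\prod_{b\le i}(1+v_bt)^{-1},
\]
with $h_c=H_c=0$ for $c<0$. For $N\ge0$ put
\[
Z_k(N)=R_k/(h_c:c\ge N-k+1),\qquad M_{k,i}(N)=\Gamma_{k,i}/(h_c:c\ge N-k+1;\;H_c:c\ge N-k-i+1).
\]
Both vanish if $k>N$. Let $k\le N$. Then $Z_k(N)=\mathfrak{F}_k(u^N)$ over $\mathbb{F}$, with $f=\Phi$ and $g=P_N:=\sum_{a\le N-k}h_au^{N-k-a}$; its dimension is $\binom Nk$. Let $P_N^{(2)}=\sum_{a\le N-k}h_a^2u^{N-k-a}$. As $h_a(y_1^2,\dots,y_k^2)=h_a^2$, and $h_a=0$ in $Z_k(N)$ for $a>N-k$, we have $\prod_j(1+y_j^2t)^{-1}=(P_N^{(2)})^*$ over $Z_k(N)$. Hence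
\begin{equation}\label{eq:M}
M_{k,i}(N)=\mathfrak{F}_i(P_N^{(2)})\text{ over }Z_k(N),\quad f=\Psi,\quad g_c=H_c,
\end{equation}
which is free over $Z_k(N)$ of rank $\binom{N-k}i$. The squares appear because $v_b=\eta_b^2$ has twice the degree of $y_j$.

For odd $m$, as in Example~\ref{ex:proj}, the coefficient module of $D_0\tau$ differs from that of $\tau$. It lies between $M_{k,i}(N)$ and $M_{k,i}(N-1)$. Put $\sigma=y_1\cdots y_k=\Phi(0)$ and, for $k\ge1$,
\[
M'_{k,i}(N)=M_{k,i}(N)/\sigma H_{N-k-i}\,M_{k,i}(N).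
\]
The next lemma describes the kernels of $M_{k,i}(N)\to M'_{k,i}(N)\to M_{k,i}(N-1)$ through modules that are free over $Z_{k-1}(N-1)$ or $Z_k(N-1)$; freeness is what reduces their Koszul homology to that of these rings. Note that $R_k/\sigma=R_{k-1}$, so $Z_{k-1}(N-1)$ is an $R_k$-algebra.

\begin{lemma}\label{lem:modules}
Let $1\le k\le N$ and $i\ge0$. Write $M=M_{k,i}(N)$, $M'=M'_{k,i}(N)$, $\zeta=h_{N-k}$, $\xi=H_{N-k-i}$ and $\overline M=M/\zeta M$. Then $\sigma\zeta M=0$, $M_{k,i}(N-1)=M/(\zeta M+\xi M)$, and: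
\begin{itemize}
\item[(a)] $\zeta M$ is free over $Z_{k-1}(N-1)$ of rank $\binom{N-k}i$, and multiplication by $\sigma$ induces $\overline M\cong\sigma M$.
\item[(b)] $Y=\xi\overline M=(\zeta M+\xi M)/\zeta M$ is free over $Z_k(N-1)$ of rank $\binom{N-1-k}{i-1}$, and multiplication by $\sigma$ induces $Y\cong\sigma\xi M$.
\item[(c)] $\dim M'=\binom{N-1}{k-1}\binom{N-k}i+\binom{N-1}k\binom{N-1-k}i$.
\item[(d)] $X=\ker(M'\to M_{k,i}(N-1))=(\zeta M+\xi M)/\sigma\xi M$ is free over $Z_{k-1}(N-1)$ of rank $\binom{N-k}i$.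
\end{itemize}
\end{lemma}

\begin{proof}
The description of $M_{k,i}(N-1)$ is read off from the defining relations. If $k+i>N$, then $M=0$ and all the binomial coefficients involving $i$ vanish. Let $k+i\le N$, let $Z=Z_k(N)$ and $\pi=v_1\cdots v_i=\Psi(0)$. The constant term of the factorization of $P_N^{(2)}$ in \eqref{eq:M} gives $\pi\xi=\zeta^2$ in $M$.

(a) Apply Lemma~\ref{lem:fact}(c) to $Z=\mathfrak{F}_k(u\cdot u^{N-1})$, where $f(0)=\sigma$ and $g(0)=\zeta$: we get $\sigma\zeta=0$, $Z/\zeta=Z_k(N-1)$, $Z/\sigma=Z_{k-1}(N-1)$, $\operatorname{ann}\sigma=\zeta Z$ and $\operatorname{ann}\zeta=\sigma Z$. As $M$ is free over $Z$, the same annihilator statements hold in $M$. So $\overline M\cong\sigma M$, and $\zeta M\cong M/\sigma M$ is free over $Z/\sigma$ of rank $\binom{N-k}i$.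

(b) If $k=N$, then $\zeta=1$, $Y=0$ and the stated rank is $0$. Let $k<N$. Modulo $\zeta$ we have $P_N^{(2)}=uP_{N-1}^{(2)}$, so $\overline M=\mathfrak{F}_i(uP^{(2)}_{N-1})$ over $Z_k(N-1)$, with $f(0)=\pi$ and $g(0)=\xi$. By Lemma~\ref{lem:fact}(c), $Y\cong\overline M/\operatorname{ann}\xi=\overline M/\pi\overline M=\mathfrak{F}_{i-1}(P^{(2)}_{N-1})$, which is free of rank $\binom{N-1-k}{i-1}$. In both cases the isomorphism $\overline M\cong\sigma M$ of (a) carries $Y$ to $\sigma\xi M$.

(c) By (b), $\dim M'=\binom Nk\binom{N-k}i-\binom{N-1}k\binom{N-1-k}{i-1}$. Write $\binom Nk=\binom{N-1}{k-1}+\binom{N-1}k$, and use $\binom{N-k}i-\binom{N-1-k}{i-1}=\binom{N-1-k}i$ for $k<N$; for $k=N$ the factor $\binom{N-1}k$ is $0$.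

(d) We have $\sigma X=0$, so $X$ is a module over $Z/\sigma$, a local ring with residue field $\mathbb{F}$, maximal ideal the image of $R_k^+$ and dimension $\binom{N-1}{k-1}$. By (c), $\dim X=\binom{N-1}{k-1}\binom{N-k}i$. It suffices to show $\dim X/R_k^+X\le\binom{N-k}i$: then Nakayama's lemma gives a surjection onto $X$ from a free module of dimension $\dim X$, which is an isomorphism. If $k=N$, then $i=0$ and $\dim X=1$. Let $k<N$, so that $\zeta\in R_k^+$. The quotient $X/R_k^+X$ is generated by the classes $[\zeta]$ and $[\xi]$ over $A=M/R_k^+M=\mathfrak{F}_i(u^{N-k})$, taken over $\mathbb{F}$. We have $\xi[\zeta]=\zeta[\xi]=0$ and $\pi[\xi]=[\zeta^2]=\zeta[\zeta]=0$. By Lemma~\ref{lem:fact}(c),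
\[
\dim X/R_k^+X\le\dim A/\xi A+\dim A/\pi A=\binom{N-k-1}i+\binom{N-k-1}{i-1}=\binom{N-k}i .\qedhere
\]
\end{proof}

\section{The graded pieces $E^m_{k,i}$}\label{sec:pieces}

We exhibit elements of $B^m_{k,i}$ in the two top layers $\Gamma\tau$ and $\mathcal{A}_k^{(k-1)}\otimes U_i$, where Lemma~\ref{lem:G}(c) makes the condition of lying in $G_i$ automatic; the operators $D_a$ then spread them to the lower layers. One point needs care: at this stage $B^m_{k,i}$ is known to be a module only over the image of $R_d$, not over $\Gamma$, so all $\Gamma$-multiples must be produced.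

The relations $H_c$ need a supply of elements of $I_m$ that extends the observation $h_a(y)\in I_m$ of Example~\ref{ex:filt}. There $h_a(y)$ is the coefficient of $t^a$ in $\prod_j(1+tx_j^2)^{-1}$, and it enters $I_m$ at the same value of $a$ as $h_a(x)$.

\begin{lemma}\label{lem:cauchy}
Let $c_1,\dots,c_B$ be indeterminates. The coefficient of $\prod_jc_j^{\alpha_j}$ in $\prod_{a\le d}\bigl(1+\sum_jc_jx_a^j\bigr)^{-1}$ lies in $I_m^{(d)}$ if $\sum_j\alpha_j\ge m-d+1$.
\end{lemma}

\begin{proof}
Take $c_j=e_j(z_1,\dots,z_B)$, which are algebraically independent. Then $1+\sum_jc_jx^j=\prod_r(1+z_rx)$, and the product is $\sum_\lambda s_\lambda(x)s_\lambda(z)$ by the Cauchy identity. The determinant $s_\lambda(z)=\det(e_{\lambda'_a-a+b}(z))$ has size $\lambda_1$ and entries $c_j$, $1$ or $0$, so it has degree at most $\lambda_1$ in the $c_j$. Only $s_\lambda(x)$ with $\lambda_1\ge\sum\alpha_j$ contribute to the coefficient, and these lie in $I_m$ by Lemma~\ref{lem:Im}.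
\end{proof}

\begin{proposition}\label{prop:rel}
Let $m\ge0$ and $k+2i=d$. Then $B^m_{k,i}$ contains
\begin{itemize}
\item[(a)] $h_c\Gamma\tau$ if $2c\ge m-2k+1$,
\item[(b)] $H_c\Gamma\tau$ if $2c\ge m-2k-2i+1$,
\end{itemize}
and, for $k\ge1$,
\begin{itemize}
\item[(c)] $h_c\Gamma D_0\tau$ if $2c\ge m-2k+2$,
\item[(d)] $H_c\Gamma D_0\tau$ if $2c\ge m-2k-2i+2$,
\item[(e)] $\sigma H_c\Gamma D_0\tau$ if $2c\ge m-2k-2i+1$.
\end{itemize}
\end{proposition}

\begin{proof}
We may assume $c\ge0$. By Lemma~\ref{lem:G}(c), $\rho_i$ maps $\operatorname{in}_k(I_m)$ and $\operatorname{in}_{k-1}(I_m)$ into $B^m_{k,i}$.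

\emph{Parts \textup{(a)} and \textup{(c)}: induction from $k$ variables.} For $k=0$ the condition in (a) forces $c>0$, and then $h_c=0$. Let $k\ge1$. For $\varphi\in S_k$ and $\chi\in R_{2i}$ put
\[
\varphi*\chi=\sum_{L\subset[d],\,|L|=k}\varphi(x_L)\,\chi(y_{L^c})\in S_d .
\]
If $\varphi\in I_m^{(k)}$, then $\varphi*\chi\in I_m^{(d)}$, because $\Delta(x_L)\varphi(x_L)\in(x_1^m,\dots,x_d^m)$ and $\Delta(x_L)$ divides $\Delta$. If $\varphi\in F_j$, then $\varphi*\chi\in F_j$ and $(\varphi*\chi)^{(j)}=\varphi^{(j)}*\chi$. For $j=k$ and $j=k-1$ we claim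
\[
\rho_i(\varphi^{(j)}*\chi)=\varphi^{(j)}\otimes\chi(\eta_1,\eta_1,\dots,\eta_i,\eta_i).
\]
For $j=k$ only $L=[k]$ contributes to the coefficient of $x_{[k]}$. For $j=k-1$ and $J\subset[k]$ with $|J|=k-1$, the coefficient of $x_J$ is a sum over $L=J\cup\{a\}$; the choices of $a$ in a doubled pair give equal terms after evaluation and cancel, which leaves $L=[k]$. By \eqref{eq:mmu}, $m_{2C}(\eta_1,\eta_1,\dots,\eta_i,\eta_i)=m_C(v)$, so the second factors exhaust $U_i$.

From $\prod_{j\le k}(1+x_jt)^{-1}=\prod_j(1+x_jt)\big/\prod_j(1+y_jt^2)$ we get $h_a(x)=\sum_{j\equiv a\,(2)}e_j(x)\,h_{(a-j)/2}$ with $e_j(x)\in S_k^{(j)}$. So $h_{2c+k}(x)\in F_k$ has top component $h_c\tau$, and $h_{2c+k-1}(x)\in F_{k-1}$ has top component $h_ce_{k-1}(x)=h_cD_0\tau$. Take $\varphi\in R_kh_a(x)$, which lies in $I^{(k)}_m$ for $a\ge m-k+1$. The choices $a=2c+k$ and $a=2c+k-1$ give (a) and (c).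

\emph{Parts \textup{(b)}, \textup{(d)}, \textup{(e)}: a generating function.} In Lemma~\ref{lem:cauchy} set $c_2=t$, $c_{2b+1}=\gamma_b$ and the other $c_j$ to $0$; so the polynomial is $\psi(x)=1+ty+x\gamma(y)$ with $y=x^2$ and $\gamma(y)=\sum_b\gamma_by^b$, of arbitrarily large degree. The variable $t$ will produce $H_c$, and the $\gamma_b$ will produce odd exponents together with arbitrary symmetric multipliers. Since $\psi^2=1+t^2y^2+y\gamma(y)^2$,
\[
\prod_{a\le d}\psi(x_a)^{-1}=\frac{\prod_a\psi(x_a)}{\prod_a\psi(x_a)^2}=\frac{\sum_Jx_J\prod_{a\in J}\gamma(y_a)\prod_{a\notin J}(1+ty_a)}{\prod_{a\le d}\bigl(1+t^2y_a^2+y_a\gamma(y_a)^2\bigr)} .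
\]
The term of $x_J$ has degree at least $|J|$ in the $\gamma_b$. So the part of $\gamma$-degree $j$ lies in $F_j$, and its $S^{(j)}$-component is obtained from $|J|=j$ by setting $\gamma=0$ in the denominator:
\begin{equation}\label{eq:top}
\sum_{|J|=j}x_J\prod_{a\in J}\gamma(y_a)(1+ty_a)^{-2}\prod_{a\notin J}(1+ty_a)^{-1}.
\end{equation}
For a multiset $\kappa$ with $j$ parts, the coefficient of $\gamma^\kappa$ in $\prod_{a\in J}\gamma(y_a)$ is $m_\kappa(y_J)$. By Lemma~\ref{lem:cauchy} the coefficient of $t^{q}\gamma^\kappa$ in \eqref{eq:top} lies in $\operatorname{in}_j(I_m)$ if $q+j\ge m-k-2i+1$. Under $\rho_i$ a doubled pair contributes $(1+t\eta_b)^{-2}=(1+t^2v_b)^{-1}$.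

Let $j=k$. Then $\rho_i$ of the coefficient of $\gamma^\kappa$ is $\tau\,m_\kappa(y_1,\dots,y_k)\sum_cH_ct^{2c}$. With $q=2c$ we get $R_kH_c\tau\subset B^m_{k,i}$ for $2c\ge m-2k-2i+1$, as the $m_\kappa$ span $R_k$. The subring of $\Gamma$ generated by $R_k$ and the image of $R_d$ contains the coefficients of $\Phi(u)\Psi(u^2)$ and of the monic polynomial $\Phi(u)$, hence of the quotient $\Psi(u^2)$; so it is $\Gamma$. As $B^m_{k,i}$ is an $R_d$-module, (b) follows.

Let $j=k-1\ge0$. Taking the coefficient of $x_1\cdots x_{k-1}$ identifies $\mathcal{A}_k^{(k-1)}\otimes U_i$, as a $\Gamma$-module, with the ring $\Gamma'=R_{k-1}\otimes\mathbb{F}[y_k]\otimes U_i\supset\Gamma$, and $D_0\tau$ corresponds to $1$. Now $\rho_i$ of the coefficient of $\gamma^\kappa$ corresponds to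
\[
m_\kappa(y_1,\dots,y_{k-1})\,\frac{1+ty_k}{\prod_{a\le k}(1+t^2y_a^2)\prod_b(1+t^2v_b)}=m_\kappa\cdot(1+ty_k)\sum_cH_ct^{2c}.
\]
The choice $q=2c$ gives $R_{k-1}H_c\subset B^m_{k,i}$ for $2c\ge m-2k-2i+2$, and $q=2c+1$ gives $R_{k-1}y_kH_c\subset B^m_{k,i}$ for $2c\ge m-2k-2i+1$. The subring of $\Gamma'$ generated by $R_{k-1}$ and the image of $R_d$ contains the coefficients of $\Phi(u)\Psi(u^2)\big/\prod_{a<k}(u+y_a)=u\Psi(u^2)+y_k\Psi(u^2)$, among which are $y_k$ and the coefficients of $\Psi$; so it is $\Gamma'$. Hence $B^m_{k,i}$ contains $H_c\Gamma'$ and $y_kH_c\Gamma'$ in the respective ranges. The first contains $H_c\Gamma$, which is (d). The second contains $\sigma H_c\Gamma$, since $\sigma=y_k\cdot y_1\cdots y_{k-1}\in y_k\Gamma'$; this is (e).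
\end{proof}

These relations are all there are.

\begin{proposition}\label{prop:E}
Let $k+2i=d$. As quotients of the free $\Gamma$-module $\mathcal{A}_k\otimes U_i$ on the $D_I\tau$,
\begin{equation}\label{eq:even}
E^{2N}_{k,i}=\bigoplus_{I\subset\{0,\dots,k-1\}}M_{k,i}(N)\,D_I\tau\qquad(N\ge0),
\end{equation}
and for $N\ge1$ we have $E^{2N-1}_{0,i}=M_{0,i}(N-1)$ and
\begin{equation}\label{eq:odd}
E^{2N-1}_{k,i}=\bigoplus_{I\subset\{1,\dots,k-1\}}\bigl(M_{k,i}(N-1)\,D_I\tau\oplus M'_{k,i}(N)\,D_ID_0\tau\bigr)\qquad(k\ge1).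
\end{equation}
The differential $D_s$ is induced by multiplication by $\sum_{b<k}r_{s,b}D_b$, and the maps $E^m_{k,i}\to E^{m-1}_{k,i}$ are the projections of coefficients.
\end{proposition}

\begin{proof}
In each case we show that $E^m_{k,i}$ is a quotient of the right side and that the dimensions of the right sides add up to $\binom md$. Then \eqref{eq:dimsum} forces equality for every $(k,i)$. The last sentence follows from Lemma~\ref{lem:Ak}.

Let $m=2N$. Proposition~\ref{prop:rel}(a),(b) give $h_c\Gamma\tau$ for $c\ge N-k+1$ and $H_c\Gamma\tau$ for $c\ge N-k-i+1$, the relations of $M_{k,i}(N)$. By Lemma~\ref{lem:Da}(a), $B^m_{k,i}$ is stable under all $D_a$, which are $\Gamma$-linear, so the same relations hold on each $\Gamma D_I\tau$. The dimensions add up to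
\[
\sum_{k+2i=d}2^k\binom Nk\binom{N-k}i=[t^d](1+2t+t^2)^N=\binom{2N}d .
\]

Let $m=2N-1$. On $\Gamma\tau$, parts (a),(b) give $h_c$ for $c\ge N-k$ and $H_c$ for $c\ge N-k-i$, the relations of $M_{k,i}(N-1)$. Since $D_0$ need not preserve $B^m_{k,i}$, these relations do not pass to $\Gamma D_0\tau$. There, for $k\ge1$, parts (c),(d),(e) give $h_c$ for $c\ge N-k+1$, $H_c$ for $c\ge N-k-i+1$ and $\sigma H_{N-k-i}$, the relations of $M'_{k,i}(N)$. Now apply $D_I$ with $I\subset\{1,\dots,k-1\}$. By Lemma~\ref{lem:modules}(c) the right side of \eqref{eq:odd} has dimension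
\[
2^k\binom{N-1}k\binom{N-1-k}i+2^{k-1}\binom{N-1}{k-1}\binom{N-k}i ;
\]
for $k>N$ both this number and the module vanish. For $k=0$, $\dim M_{0,i}(N-1)=\binom{N-1}i$ is the first term alone. The first terms add up to $[t^d](1+2t+t^2)^{N-1}$ and the second terms, with $k-1$ as summation index, to $[t^d]\,t(1+2t+t^2)^{N-1}$. The total is $[t^d](1+t)^{2N-1}=\binom{2N-1}d$.
\end{proof}

\section{Koszul homology and the upper bound}\label{sec:upper}

\begin{lemma}\label{lem:koszul}
For $k\ge0$ and $0\le a\le N$, $\beta\bigl(K(r_{a,0},\dots,r_{a,k-1};Z_k(N))\bigr)=2^k\binom ak$.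
\end{lemma}

\begin{proof}
If $a<k$, then $u^a$ is its own remainder, $r_{a,a}=1$, and both sides are $0$ by (K2). Let $k\le a\le N$, and write $r_a$ for the sequence $(r_{a,b})_{b<k}$. A ring map out of $R_k$ kills $r_N$ exactly when the image of $\Phi$ divides $u^N$, and by Lemma~\ref{lem:fact}(a) this happens exactly when the map factors through $Z_k(N)$. So $R_k/(r_N)=Z_k(N)$ and likewise $R_k/(r_a)=Z_k(a)$. The element $r_{N,b}$ is homogeneous of degree $N-b>0$ in $y$, and the quotient is finite-dimensional, so $r_N$ is a regular sequence in $R_k=\mathbb{F}[e_1,\dots,e_k]$ by (K3); so is $r_a$. Tensoring a quasi-isomorphism with a bounded complex of free modules gives a quasi-isomorphism. Applying this to each factor of $K(r_a;R_k)\otimes_{R_k}K(r_N;R_k)$ shows that $K(r_a;Z_k(N))$ and $K(r_N;Z_k(a))$ have isomorphic homology. Over $Z_k(a)$ we have $\Phi\mid u^a\mid u^N$, because $a\le N$, so $r_N=0$ and the second complex has zero differential and dimension $2^k\binom ak$.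
\end{proof}

The kernels in \eqref{eq:upper} involve $Z_{k-1}(N-1)$ and $Z_k(N-1)$, and the exponent $s$ drops to $s-1$ along with $N$. Let $k\ge1$. Multiplying $u^{s-1}\equiv\sum_br_{s-1,b}u^b$ by $u$ and using $u^k\equiv\sum_{b<k}e_{k-b}(y)u^b$ gives
\begin{equation}\label{eq:rec}
r_{s,0}=\sigma\,r_{s-1,k-1},\qquad r_{s,b}=r_{s-1,b-1}+e_{k-b}(y)\,r_{s-1,k-1}\quad(1\le b\le k-1).
\end{equation}
Over $R_k/\sigma=R_{k-1}$ we have $\Phi=u\widetilde\Phi$ with $\widetilde\Phi=\prod_{j<k}(u+y_j)$. Let $\tilde r_{a,b}\in R_{k-1}$ be the remainder coefficients modulo $\widetilde\Phi$. Multiplying the division of $u^{s-1}$ by $\widetilde\Phi$ by $u$ gives the division of $u^s$ by $\Phi$, so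
\begin{equation}\label{eq:modsigma}
r_{s,b}\equiv\tilde r_{s-1,b-1}\pmod\sigma\qquad(1\le b\le k-1).
\end{equation}

\begin{lemma}\label{lem:two}
Let $N\ge s$ and $k\ge1$.
\textup{(a)} If $L$ is free of rank $\varrho$ over $Z_{k-1}(N-1)$, then $\beta\bigl(K(r_{s,1},\dots,r_{s,k-1};L)\bigr)=2^{k-1}\binom{s-1}{k-1}\varrho$.
\textup{(b)} If $L$ is free of rank $\varrho$ over $Z_k(N-1)$, then $\beta\bigl(K(r_{s-1,k-1},r_{s,1},\dots,r_{s,k-1};L)\bigr)=2^k\binom{s-1}k\varrho$.
\end{lemma}

\begin{proof}
(a) By \eqref{eq:modsigma} the complex is a sum of $\varrho$ copies of $K(\tilde r_{s-1,0},\dots,\tilde r_{s-1,k-2};Z_{k-1}(N-1))$. (b) By \eqref{eq:rec}, adding $e_{k-b}(y)$ times the first element to $r_{s,b}$ turns the sequence into a permutation of $r_{s-1,0},\dots,r_{s-1,k-1}$; use (K1). In both cases Lemma~\ref{lem:koszul} applies, since $s-1\le N-1$.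
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Put $N=s+l$, so that $m=2N-\epsilon$. We bound the terms of \eqref{eq:upper} using Proposition~\ref{prop:E} and the notation of Lemma~\ref{lem:modules}. Throughout, $I$ runs over the subsets of $\{1,\dots,k-1\}$. For $k>N$ the space $E^m_{k,i}$ is $0$. The sums will be evaluated with
\begin{equation}\label{eq:gf}
\sum_{k,i}2^k\binom{s-1}k\binom{N-1-k}it^{k+2i}=\sum_k\binom{s-1}k(2t)^k(1+t^2)^{N-1-k}=(1+t)^{2s-2}(1+t^2)^l,
\end{equation}
where the last step is the binomial theorem for $(2t+(1+t^2))^{s-1}$ after extracting $(1+t^2)^{N-s}$.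

\emph{Case $\epsilon=1$.} Here $m=2N-1$ and $m-1=2(N-1)$. Compare \eqref{eq:odd} for $N$ with \eqref{eq:even} for $N-1$. For $k=0$ the map $E^m_{k,i}\to E^{m-1}_{k,i}$ is an isomorphism. For $1\le k\le N$ it is an isomorphism on the coefficients of $D_I\tau$, and its kernel is $\bigoplus_IX\,D_ID_0\tau$. Since $D_0^2=0$, the differential is multiplication by $\sum_{b\ge1}r_{s,b}D_b$, so the kernel is $K(r_{s,1},\dots,r_{s,k-1};X)$. By Lemma~\ref{lem:modules}(d), Lemma~\ref{lem:two}(a) and \eqref{eq:gf} with $k-1$ in place of $k$,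
\[
\bar k_{Q_n}(C_d(\mathbb{R}^{2N-1}))\le\sum_{k+2i=d,\;k\ge1}2^{k-1}\binom{s-1}{k-1}\binom{N-k}i=[t^d]\,t(1+t)^{2s-2}(1+t^2)^l .
\]

\emph{Case $\epsilon=0$.} Here $m=2N$ and $m-1=2N-1$. For $1\le k\le N$, by \eqref{eq:even} and \eqref{eq:odd},
\[
\ker(E^{2N}_{k,i}\to E^{2N-1}_{k,i})=\bigoplus_I\bigl((\zeta M+\xi M)\,D_I\tau\oplus\sigma\xi M\,D_ID_0\tau\bigr).
\]
The two coefficient modules differ, so this is not a Koszul complex as it stands; we cut it into two Koszul complexes. The subspace $\bigoplus_I\zeta M\,D_I\tau$ is a subcomplex, because $r_{s,0}\zeta M=r_{s-1,k-1}\sigma\zeta M=0$ by \eqref{eq:rec}. It is $K(r_{s,1},\dots,r_{s,k-1};\zeta M)$, and by Lemma~\ref{lem:modules}(a) and Lemma~\ref{lem:two}(a) it has $\beta=2^{k-1}\binom{s-1}{k-1}\binom{N-k}i$.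

The quotient complex is $\bigoplus_I(Y\,D_I\tau\oplus\sigma\xi M\,D_ID_0\tau)$. Use the isomorphism $\sigma\colon Y\to\sigma\xi M$ of Lemma~\ref{lem:modules}(b) to write $(\sigma w)D_ID_0\tau=w\,D_ID_0'$ for $w\in Y$, where $D_0'$ is a new exterior generator. The term $r_{s,0}D_0$ of the differential sends $w\,D_I\tau$ to $r_{s-1,k-1}(\sigma w)D_ID_0\tau=r_{s-1,k-1}\,w\,D_ID_0'$ and kills the second summands. So the quotient is $Y\otimes\Lambda[D_0',D_1,\dots,D_{k-1}]$ with differential $r_{s-1,k-1}D_0'+\sum_{b\ge1}r_{s,b}D_b$. By Lemma~\ref{lem:modules}(b) and Lemma~\ref{lem:two}(b) it has $\beta=2^k\binom{s-1}k\binom{N-1-k}{i-1}$.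

For $k=0$ the kernel of $M_{0,i}(N)\to M_{0,i}(N-1)$ has zero differential and dimension $\binom Ni-\binom{N-1}i=\binom{N-1}{i-1}$, which is the value of the second formula at $k=0$. By Lemma~\ref{lem:filt} and \eqref{eq:upper},
\[
\bar k_{Q_n}(C_d(\mathbb{R}^{2N}))\le\sum_{k+2i=d,\;k\ge1}2^{k-1}\binom{s-1}{k-1}\binom{N-k}i+\sum_{k+2i=d}2^k\binom{s-1}k\binom{N-1-k}{i-1}.
\]
By \eqref{eq:gf}, with $k-1$ in place of $k$ in the first sum and $i-1$ in place of $i$ in the second, the right side is
\[
[t^d]\,(t+t^2)(1+t)^{2s-2}(1+t^2)^l=[t^d]\,t(1+t)^{2s-1}(1+t^2)^l .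
\]

In both cases the upper bound is $[t^d]\,t(1+t)^{2s-1-\epsilon}(1+t^2)^l=\sum_i\binom{2s-1-\epsilon}{d-1-2i}\binom li$, which is the lower bound of Proposition~\ref{prop:lower}.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $m\ge2s-1$ enters once in each bound: it lets us write $m=e+2l$ with $e\in\{2s-1,2s\}$ in Section~\ref{sec:lower}, and it gives $N\ge s$ in Lemma~\ref{lem:two}. Sections~\ref{sec:filtrations}--\ref{sec:pieces} hold for all $m$ and involve $s$ only through the differential. The value of $e$ is forced from both sides. If the root $0$ has multiplicity $e>2s$, then $\nabla_0$ need not vanish, as Example~\ref{ex:proj} shows. If it has multiplicity $e-2$ and there are $l+1$ double roots, the argument still gives a lower bound, but with one factor $(1+t)^2$ replaced by the smaller $1+t^2$. That $s$ is a power of $2$ is used only in Proposition~\ref{prop:model}, to identify $Q_n$ with $D_s$.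
\end{remark}

\begin{thebibliography}{9}

\bibitem{KL}
Nicholas J. Kuhn and Christopher J. R. Lloyd,
\emph{Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory},
arXiv:2111.08812 (2021).

\end{thebibliography}
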